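\title{The Wiener index of graphs of order $2d+1$ and diameter at most $d$}

\begin{abstract}
We prove that a connected graph with $2d+1$ vertices and diameter at most $d$, where $d\ge 3$, has Wiener index at most that of the cycle $C_{2d+1}$. This confirms a conjecture of DeLaVi\~na and Waller. Equality holds only for the cycle, for one tree on $7$ vertices and for one tree on $9$ vertices. The proof places at the center of the graph either a cut vertex or a block, bounds the trees that hang from the center by a quadratic recurrence in their height, and trades these heights against distances inside the block.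
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. In a connected graph $G$ the distance $d_G(u,v)$ is the number of edges of a shortest path from $u$ to $v$, the diameter is the largest distance, and the \emph{Wiener index} is
\[
W(G)=\sum_{\{u,v\}\subseteq V(G)} d_G(u,v).
\]
Up to the factor $\binom{|V(G)|}{2}$ it is the average distance, so an upper bound on $W$ in terms of order and diameter says how large the average distance can be when the largest distance is limited.

Let $C_m$ be the cycle on $m$ vertices. The longest cycle of diameter $d$ is $C_{2d+1}$. Each of its vertices has two vertices at each distance $1,\dots,d$, so with $n=2d+1$,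
\[
W(C_{2d+1})=W^*:=\tfrac12\,d(d+1)(2d+1)=\frac{n(n^2-1)}{8}.
\]
DeLaVi\~na and Waller conjectured that $W(G)\le W(C_{2d+1})$ for every graph $G$ with diameter $d\ge3$ and $2d+1$ vertices; we take the statement from \cite{PR}. We prove this under the weaker hypothesis that the diameter is at most $d$, and we determine the cases of equality. Let $T_7$ be the tree on $7$ vertices consisting of two adjacent vertices of degrees $4$ and $3$ and five leaves. Let $T_9$ be the tree on $9$ vertices consisting of a vertex with three neighbors that carry $2$, $2$ and $1$ further leaves.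

\begin{theorem}\label{thm:main}
Let $d\ge3$ and let $G$ be a connected graph with $n=2d+1$ vertices and diameter at most $d$. Then $W(G)\le W(C_{2d+1})$. Equality holds if and only if $G=C_{2d+1}$, or $d=3$ and $G=T_7$, or $d=4$ and $G=T_9$.
\end{theorem}

In particular, the cycle is the unique maximizer for $d\ge5$.

Why should the cycle win, and against whom? Among $2$-connected graphs it wins by a short count that does not use the diameter (Section~\ref{sec:counts}). The serious competitors are trees. In a tree the distance between two vertices is the number of edges that separate them, so for a tree $T$ on $n$ vertices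
\begin{equation}\label{eq:edge}
W(T)=\sum_{e\in E(T)} s_e(n-s_e),
\end{equation}
where $s_e$ is the order of one of the two components of $T-e$. Without a bound on the diameter a tree wins easily: the path on $7$ vertices has $W=6+10+12+12+10+6=56$, while $W(C_7)=42$. For $d=2$ a tree wins even with the bound: the star $K_{1,4}$ has diameter $2$ and $W=4\cdot4=16>15=W(C_5)$, so the hypothesis $d\ge3$ is needed. For $d=3,4$ there is a tie. For large $d$ we have $W^*=d^3+O(d^2)$, and trees of diameter at most $d$ still come close. Take a path on $d-1$ vertices and attach the other $d+2$ vertices as leaves, about half at each end. Along the path $s_e$ runs from about $d/2$ to about $3d/2$, and the pendant edges contribute $O(d^2)$ in total, so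
\[
W=d^3\int_{1/2}^{3/2}\sigma(2-\sigma)\,d\sigma+O(d^2)=\tfrac{11}{12}d^3+O(d^2).
\]
Take instead three paths of length $\lfloor d/2\rfloor-1$ from a common center and distribute the remaining vertices, about $d/2$, evenly as leaves at the three ends. On each leg $s_e$ runs from about $d/6$ to about $2d/3$, so
\[
W=3d^3\int_{1/6}^{2/3}\sigma(2-\sigma)\,d\sigma+O(d^2)=\tfrac{23}{24}d^3+O(d^2).
\]
A proof therefore has little to lose on tree-like graphs and nothing to lose on cycle-like graphs, and it must interpolate between the two.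

The plan is as follows. Section~\ref{sec:center} finds a center of $G$: a cut vertex from which two parts of total height at most $d$ hang, or a $2$-connected block from which only parts of height less than $d/2$ hang, and it bounds $W(G)$ in each case by counts on trees and on the block. Section~\ref{sec:small} evaluates these bounds by hand for $d=3,4$, where every term can be seen. For $d\ge5$ we need to know how much a tree of height $h$ can contribute per vertex; the answer is a sequence $\tau_h$ (Section~\ref{sec:tau}), which is estimated in Section~\ref{sec:estimates}. Section~\ref{sec:block} treats the central block.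

Throughout, $d\ge3$, $n=2d+1$, and $G$ is a graph as in Theorem~\ref{thm:main}.

\section{Two basic counts}\label{sec:counts}

\subsection*{Spanning trees and loads}

\begin{lemma}\label{lem:spanning}
If $T$ is a spanning tree of a connected graph $H$, then $W(H)\le W(T)$, with equality only if $H=T$.
\end{lemma}

\begin{proof}
We have $d_H\le d_T$ for every pair of vertices, and an edge of $H$ outside $T$ joins a pair with $d_H=1<d_T$.
\end{proof}

A \emph{breadth-first tree} of $H$ from a vertex $c$ is a spanning tree $T$, rooted at $c$, with $d_T(c,v)=d_H(c,v)$ for all $v$; it is obtained by joining each $v\ne c$ to one neighbor that is closer to $c$. The \emph{height} of a rooted tree is the largest depth, that is, the largest distance from the root. For a vertex $v$ of a rooted tree let $s(v)$ be the number of vertices of the subtree at $v$ (the vertex $v$ and its descendants). For a rooted tree $T$ of any order we define its \emph{load}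
\[
\Lambda(T)=\sum_{v\ne\mathrm{root}} s(v)\bigl(n-s(v)\bigr),
\]
always with the fixed number $n=2d+1$. If $T$ has $n$ vertices, then $W(T)=\Lambda(T)$ by \eqref{eq:edge}, applied to the edge from each $v$ to its parent. If $T$ is smaller, $\Lambda(T)$ is the contribution of its edges when $T$ hangs by its root from the rest of a graph on $n$ vertices.

\subsection*{Layers in $2$-connected graphs}

A \emph{cut vertex} of a connected graph is a vertex whose deletion disconnects it. A graph is \emph{$2$-connected} if it is connected, has at least $3$ vertices and has no cut vertex; all its degrees are then at least $2$. For a vertex $v$ of a connected graph $H$ let $\operatorname{ecc}_H(v)$ be the largest distance from $v$, and let $\sigma_H(v)=\sum_{u} d_H(u,v)$, so that $W(H)=\frac12\sum_v\sigma_H(v)$.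

\begin{lemma}\label{lem:layers}
Let $B$ be a $2$-connected graph with $k$ vertices and let $v\in V(B)$.
\begin{enumerate}
\item[(a)] For $1\le i<\operatorname{ecc}_B(v)$, at least two vertices are at distance exactly $i$ from $v$.
\item[(b)] The diameter of $B$ is at most $\lfloor k/2\rfloor$.
\item[(c)] $\sigma_B(v)\le\lfloor k^2/4\rfloor$; if $k\ge5$ is odd, equality forces $\deg v=2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every path from $v$ to a vertex at distance greater than $i$ meets the layer at distance $i$. If this layer were a single vertex, that vertex would be a cut vertex.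

(b) With $e=\operatorname{ecc}_B(v)$, the layers $0,1,\dots,e$ give $k\ge1+2(e-1)+1=2e$.

(c) Let $N_j$ be the number of vertices at distance at least $j$ from $v$; then $\sigma_B(v)=\sum_{j\ge1}N_j$. For $j\le e$, part (a) gives $N_j\le k-1-2(j-1)$, and $N_j=0$ for $j>e$. Hence $\sigma_B(v)\le(k-1)+(k-3)+\cdots$, summed over the positive terms, which is $k^2/4$ for even $k$ and $(k^2-1)/4$ for odd $k$. Equality requires $N_2=k-3$, and $N_2=k-1-\deg v$.
\end{proof}

\begin{proposition}\label{prop:2conn}
If $G$ is $2$-connected, then $W(G)\le W^*$, with equality if and only if $G=C_n$.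
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:layers}(c), $W(G)\le\frac n2\cdot\frac{n^2-1}4=W^*$. Equality forces all degrees to be $2$, and a connected graph with all degrees $2$ is a cycle.
\end{proof}

\section{A central cut vertex or a central block}\label{sec:center}

A \emph{block} of $G$ is a maximal connected subgraph that has no cut vertex of its own. Every edge lies in a block. A block $B$ is an induced subgraph and is either a single edge or $2$-connected, so $B-b$ is nonempty and connected for each $b\in B$. We write $B$ also for its vertex set. No path with distinct ends in $B$ has a nonempty interior disjoint from $B$: the union of $B$ and such a path stays connected after the deletion of any one vertex, which contradicts maximality.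

Fix a block $B$. By the last remark, each component of $G-B$ has exactly one neighbor in $B$. For $v\notin B$ let $\pi(v)\in B$ be this neighbor for the component containing $v$. The \emph{branch} at $b\in B$ is $G_b=\{b\}\cup\{v\notin B:\pi(v)=b\}$, with \emph{weight} $w_b=|G_b|$ and \emph{height} $h_b=\max_{v\in G_b}d_G(b,v)$. The branches partition $V(G)$, each induces a connected subgraph, and a path can leave or enter $G_b$ only through $b$. Three consequences will be used.
\begin{itemize}
\item Every path between two vertices of $B$ stays in $B$, so $d_B=d_G$ on $B$; and every path from $u\in G_b$ to $b$ stays in $G_b$.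
\item For $u\in G_a$, $v\in G_b$, $a\ne b$:
\begin{equation}\label{eq:through}
d_G(u,v)=d_G(u,a)+d_B(a,b)+d_G(b,v).
\end{equation}
\item The set $V(G)\setminus G_b$ is one component of $G-b$, since $B-b$ is connected and the other branches are attached to it. In particular $b$ is a cut vertex of $G$ if $w_b\ge2$.
\end{itemize}

The contribution of a hanging part grows with its height, and the diameter bounds only the sum of two heights. We therefore want a center from which no tall part is also large. The next lemma finds a center from which no hanging part has more than $d$ vertices.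

\begin{lemma}\label{lem:centroid}
Either some cut vertex $c$ has all components of $G-c$ of order at most $d$, or some block $B$ with at least $3$ vertices has $w_b\le d$ for all $b\in B$.
\end{lemma}

\begin{proof}
If $G$ is $2$-connected, take $B=G$. Otherwise $G$ has a cut vertex. Suppose that the first alternative fails. Then for each cut vertex $c$ some component $K(c)$ of $G-c$ has at least $d+1$ vertices, and it is unique because $G-c$ has $2d$ vertices. Choose $c$ with $|K(c)|$ minimal, a neighbor $z$ of $c$ in $K(c)$, and a block $B$ containing the edge $cz$. The component $V(G)\setminus G_c$ of $G-c$ contains $z$, so it equals $K(c)$, and $w_c=n-|K(c)|\le d$.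

Let $b\in B\setminus\{c\}$ and suppose $w_b\ge d+1$. Then $b$ is a cut vertex, and the component $V(G)\setminus G_b$ of $G-b$ has at most $d$ vertices, so it is not $K(b)$; hence $K(b)\subseteq G_b\setminus\{b\}$. But $G_b$ is disjoint from $G_c$, so $G_b\subseteq K(c)$ and $|K(b)|<|K(c)|$, contrary to the choice of $c$. Thus $w_b\le d$ for all $b\in B$. If $B$ had only two vertices, then $2d+1=n\le 2d$.
\end{proof}

A \emph{splitting} of $G$ is a triple $(c,X,Y)$, where $c$ is a vertex, $X$ and $Y$ are nonempty sets that partition $V(G)\setminus\{c\}$, no edge joins $X$ and $Y$, and, with $h_X=\max_{x\in X}d_G(c,x)$ and $h_Y=\max_{y\in Y}d_G(c,y)$,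
\[
|X|\le d,\qquad h_X\ge h_Y .
\]
Thus the taller side has at most half of the $2d$ vertices. Every path from $X$ to $Y$ passes through $c$, so two vertices realizing $h_X$ and $h_Y$ are at distance $h_X+h_Y$, and
\begin{equation}\label{eq:heights}
h_X+h_Y\le d .
\end{equation}
This argument does not use the two displayed conditions. Put
\[
\ell=\Bigl\lfloor\frac{d-1}2\Bigr\rfloor ,
\]
the largest integer less than $d/2$.

\begin{proposition}\label{prop:dichotomy}
At least one of the following holds.
\begin{description}
\item[Vertex case.] $G$ has a splitting.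
\item[Block case.] $G$ has a block $B$ with at least $3$ vertices and $h_b\le\ell$ for all $b\in B$.
\end{description}
\end{proposition}

\begin{proof}
In the first alternative of Lemma~\ref{lem:centroid}, let $X$ be a component of $G-c$ containing a vertex farthest from $c$, and let $Y$ be the union of the other components. In the second alternative, either we are in the block case or $h_b\ge d/2$ for some $b\in B$. Then take $c=b$, $X=G_b\setminus\{b\}$ and $Y=V(G)\setminus G_b$. Both sets are nonempty, $|X|\le d-1$, $h_X=h_b$, and \eqref{eq:heights} gives $h_Y\le d-h_b\le h_X$.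
\end{proof}

In the vertex case let $T$ be a breadth-first tree of $G$ from $c$. No edge joins $X$ and $Y$, so $T$ is the union of two trees $T_X$ and $T_Y$ on $X\cup\{c\}$ and $Y\cup\{c\}$, rooted at $c$, of heights $h_X$ and $h_Y$. By Lemma~\ref{lem:spanning},
\begin{equation}\label{eq:vertex}
W(G)\le W(T)=\Lambda(T_X)+\Lambda(T_Y),\qquad\text{with equality only if } G=T .
\end{equation}

In the block case we cannot pass to a spanning tree of $G$, since that would lose a constant factor on a long cycle; we pass to trees only inside the branches. Let $k=|B|$, let $U=V(G)\setminus B$ be the set of \emph{outer vertices} and $p=|U|=n-k$. If $p=0$, then $G=B$ and Proposition~\ref{prop:2conn} applies, so \emph{in the block case we assume $p\ge1$ from now on}. For $u\in U$ let $h(u)=h_{\pi(u)}$ be the height of the branch containing $u$ (not the depth of $u$); thus $1\le h(u)\le\ell$. Let $T(b)$ be a breadth-first tree from $b$ of the subgraph induced by $G_b$; it has height $h_b$. Put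
\[
D=\sum_{\{a,b\}\subseteq B}w_aw_b\,d_B(a,b),\qquad Q=\sum_{\{u,v\}\subseteq U}d_B\bigl(\pi(u),\pi(v)\bigr).
\]

\begin{lemma}\label{lem:block}
In the block case,
\begin{align}
W(G)&\le D+\sum_{b\in B}\Lambda(T(b)),\label{eq:WD}\\
D&=W(B)+\sum_{u\in U}\sigma_B(\pi(u))+Q\le\Bigl(n-\frac k2\Bigr)\Bigl\lfloor\frac{k^2}4\Bigr\rfloor+Q,\label{eq:DQ}\\
d_B\bigl(\pi(u),\pi(v)\bigr)&\le d-h(u)-h(v)\qquad\text{for all } u,v\in U.\label{eq:feet}
\end{align}
\end{lemma}

\begin{proof}
Let $\Delta_b=\sum_{u\in G_b}d_G(u,b)$. Summing \eqref{eq:through} over all pairs in different branches gives $D+\sum_b(n-w_b)\Delta_b$. The depth of $u$ in $T(b)$ is the number of non-root vertices $v$ whose subtree contains $u$, so $\Delta_b=\sum_{v\ne b}s(v)$, the sum being over $T(b)$. Pairs inside $G_b$ contribute at most $W(T(b))=\sum_{v\ne b}s(v)(w_b-s(v))$ by \eqref{eq:edge}. Since $s(w_b-s)+(n-w_b)s=s(n-s)$, we obtain \eqref{eq:WD}.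

Write $w_b=1+m_b$, where $m_b$ is the number of outer vertices $u$ with $\pi(u)=b$. Expanding $w_aw_b=1+m_a+m_b+m_am_b$ gives the identity in \eqref{eq:DQ}. By Lemma~\ref{lem:layers}(c), the first two terms are at most $(\frac k2+p)\lfloor k^2/4\rfloor$, and $\frac k2+p=n-\frac k2$.

If $\pi(u)\ne\pi(v)$, apply \eqref{eq:through} to deepest vertices of the two branches. If $\pi(u)=\pi(v)$, then \eqref{eq:feet} reads $0\le d-2h(u)$, which holds because $h(u)\le\ell$.
\end{proof}

The diameter enters the whole proof only through \eqref{eq:heights} and \eqref{eq:feet}.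

\section{The cases $d=3$ and $d=4$}\label{sec:small}

Here the trees are small enough to list. In the block case $\ell=1$, so every $T(b)$ is a star centered at $b$, each outer vertex has load $n-1$ and $h(u)=1$, and Lemma~\ref{lem:block} gives
\begin{equation}\label{eq:smallblock}
W(G)\le\Bigl(n-\frac k2\Bigr)\Bigl\lfloor\frac{k^2}4\Bigr\rfloor+(n-1)p+Q,\qquad Q\le(d-2)\binom p2 .
\end{equation}

\subsection*{The case $d=3$: $n=7$, $W^*=42$}

\emph{Vertex case.} A vertex with $s(v)=1,2,3$ has load $6,10,12$. We have $|X|\le3$ and $h_X+h_Y\le3$, so $h_Y=1$ and each vertex of $Y$ has load $6$. If $h_X=1$, then $W(T)=36$. Let $h_X=2$. If $|X|=2$, the subtree sizes in $X$ are $2,1$ and $W(T)=10+6+4\cdot6=40$. If $|X|=3$, they are $2,1,1$ (two children of $c$ in $X$) or $3,1,1$ (one child with two children), and $W(T)$ is $10+6+6+3\cdot6=40$ or $12+6+6+3\cdot6=42$. The last tree is $T_7$, with $c$ of degree $4$. By \eqref{eq:vertex}, $W(G)\le42$ with equality only for $G=T_7$.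

\emph{Block case.} The terms of \eqref{eq:smallblock} are:
\[
\begin{array}{c|cccc}
k&3&4&5&6\\ \hline
\text{bound}&11+24+6=41&20+18+3=41&27+12+1=40&36+6+0=42
\end{array}
\]
For $k=6$ the bound is not strict, and we use the diameter once more. There is one outer vertex $u$. By \eqref{eq:through}, $b=\pi(u)$ has $\operatorname{ecc}_B(b)\le2$, and it has at least two neighbors in $B$, so $\sigma_B(b)\le2\cdot1+3\cdot2=8$. With $W(B)\le3\cdot9=27$, the identity in \eqref{eq:DQ} gives $W(G)\le27+8+6=41$.

\subsection*{The case $d=4$: $n=9$, $W^*=90$}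

\emph{Vertex case.} A vertex with $s(v)=1,2,3,4$ has load $8,14,18,20$. We have $|X|\le4$ and $h_X+h_Y\le4$.

Suppose $h_X=3$. Then $h_Y=1$, each vertex of $Y$ has load $8$, and $T_X$ contains a path of length $3$ from $c$. If $|X|=3$, then $W(T)=18+14+8+5\cdot8=80$. If $|X|=4$, the vertex of $X$ off the path has depth $1$, $2$ or $3$; the subtree sizes are $3,2,1,1$ or $4,2,1,1$ or $4,3,1,1$; the loads of $T_X$ are $48$, $50$, $54$; and $W(T)\le54+4\cdot8=86$.

Otherwise $T$ has height at most $2$. Let $c$ have $m$ children, with subtree sizes $s_1,\dots,s_m$ summing to $8$; here $m\ge2$ because $X$ and $Y$ are nonempty. The other $8-m$ non-root vertices are leaves, so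
\[
W(T)=\sum_j s_j(9-s_j)+8(8-m)=136-8m-\sum_j s_j^2 .
\]
Since $\sum s_j^2\ge64/m$, this is at most $120-32=88$ for $m=2$ and at most $104-16=88$ for $m=4$. Since $\sum s_j^2\ge\sum s_j=8$, it is at most $136-40-8=88$ for $m\ge5$. For $m=3$ it equals $112-\sum s_j^2$. If all $s_j\le3$, the sizes are $3,3,2$, the tree is $T_9$, and $W(T)=112-22=90$. If the largest size is $4$, then $\sum s_j^2\ge16+8=24$, and if it is at least $5$, then $\sum s_j^2\ge25$. So $W(G)\le90$ with equality only for $G=T_9$.

\emph{Block case.} We use \eqref{eq:smallblock}, and for $k=3$ the better bound $Q\le\binom p2$, valid because $B$ is a triangle: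
\[
\begin{array}{c|ccc}
k&3&4&5\\ \hline
\text{bound}&15+48+15=78&28+40+20=88&39+32+12=83
\end{array}
\]
\[
\begin{array}{c|ccc}
k&6&7&8\\ \hline
\text{bound}&54+24+6=84&66+16+2=84&80+8+0=88
\end{array}
\]
All values are less than $90$.

The trees $T_7$ and $T_9$ have diameters $3$ and $4$ and Wiener indices $42$ and $90$ by the computations above. With Propositions~\ref{prop:2conn} and~\ref{prop:dichotomy}, this proves Theorem~\ref{thm:main} for $d=3,4$. For $d\ge5$ we shall prove $W(G)<W^*$ in the vertex case and in the block case with $p\ge1$. Two things change. The trees can no longer be listed, so the load $n-1$ of a leaf must be replaced by a bound per vertex that depends on the height. And the heights $h(u)$ vary, so a low branch, which has small load, allows by \eqref{eq:feet} a large contribution to $Q$.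

\section{The load of a tree of bounded height}\label{sec:tau}

Suppose that trees of height at most $h-1$ have load at most $\tau$ per non-root vertex. In a tree of height at most $h$, a child of the root with subtree size $s$ accounts for $s$ vertices and for a load of at most $s(n-s)+(s-1)\tau$, that is, $n+\tau-(s+\tau/s)$ per vertex. This is largest at $s=\sqrt\tau$, which suggests the definition
\[
\tau_0=1,\qquad \tau_{h+1}=\tau_h+n-2t_h=(t_h-1)^2+n-1,\qquad t_h=\sqrt{\tau_h}.
\]
Thus $\tau_1=n-1$. If $1\le t_h<n/2$, then $\tau_{h+1}>\tau_h$ and $\tau_{h+1}<(n/2-1)^2+n-1=n^2/4$. By induction $1\le t_h<n/2$ for all $h$, the sequence $\tau_h$ is strictly increasing, and its increments $n-2t_h$ decrease: $\tau_h$ is concave in $h$.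

\begin{lemma}\label{lem:load}
A rooted tree with $m$ non-root vertices and height at most $h$, where $h\ge1$, has load at most $m\tau_h$.
\end{lemma}

\begin{proof}
Induction on $h$. For $h=1$ all $s(v)=1$ and the load is $m(n-1)$. For $h\ge2$, the subtree at a child $v$ of the root has $s-1$ non-root vertices, where $s=s(v)$, and height at most $h-1$. So $v$ and its descendants contribute at most
\[
s(n-s)+(s-1)\tau_{h-1}=s\Bigl(n+\tau_{h-1}-\Bigl(s+\frac{\tau_{h-1}}s\Bigr)\Bigr)\le s\,(n+\tau_{h-1}-2t_{h-1})=s\tau_h
\]
by the inequality of arithmetic and geometric means. The sizes $s(v)$ of the children sum to $m$.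
\end{proof}

\begin{lemma}\label{lem:taubounds}
In the vertex case, $W(G)\le d\,(\tau_{\lfloor d/2\rfloor}+\tau_{\lceil d/2\rceil})$. In the block case, $W(G)\le D+\sum_{u\in U}\tau_{h(u)}$.
\end{lemma}

\begin{proof}
The second claim is \eqref{eq:WD} with Lemma~\ref{lem:load} applied to each $T(b)$ with $w_b\ge2$. In the vertex case, \eqref{eq:vertex}, Lemma~\ref{lem:load} and $|Y|=2d-|X|$ give
\[
W(G)\le|X|\tau_{h_X}+|Y|\tau_{h_Y}=d(\tau_{h_X}+\tau_{h_Y})-(d-|X|)(\tau_{h_X}-\tau_{h_Y})\le d(\tau_{h_X}+\tau_{h_Y});
\]
here both conditions of a splitting are used. If $h_X\le\lfloor d/2\rfloor$, monotonicity finishes the proof. Otherwise $h_X\ge\lceil d/2\rceil$ and $\tau_{h_X}+\tau_{h_Y}\le\tau_{h_X}+\tau_{d-h_X}$ by \eqref{eq:heights}. For $a\ge\lceil d/2\rceil$ we have $a\ge d-a-1$, so concavity gives $\tau_{a+1}-\tau_a\le\tau_{d-a}-\tau_{d-a-1}$; hence $\tau_a+\tau_{d-a}$ does not increase as $a$ grows from $\lceil d/2\rceil$.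
\end{proof}

The target $W^*=n\cdot\frac{n^2-1}8$ allows an average of $\frac{n^2-1}8=\frac{d(d+1)}2$ per vertex. So we must show that $\tau_h$ stays below about $d^2/2$ up to $h\approx d/2$. We need this in three forms: a bound for the vertex case, a lower bound on the slack
\[
\omega=\frac{n^2-1}8-\tau_\ell ,
\]
and a lower bound $\beta$ on the saving per vertex when a branch is one level lower.

\begin{proposition}\label{prop:tau}
Let $d\ge5$, and let $\beta=0.6d+1.1$ for odd $d$ and $\beta=0.6d+1.56$ for even $d$.
\begin{enumerate}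
\item[(a)] $\tau_{\lfloor d/2\rfloor}+\tau_{\lceil d/2\rceil}<n(n+1)/4$.
\item[(b)] $\omega\ge0.01d^2+0.01d-0.1225$ for odd $d$, and $\omega\ge0.01d^2+0.304d-0.0196$ for even $d$. In particular $\omega\ge0.1775$ for all $d\ge5$, and $\omega\ge0.3d$ for even $d$.
\item[(c)] $\tau_h\le\tau_\ell-\beta(\ell-h)$ for $1\le h\le\ell$.
\end{enumerate}
\end{proposition}

Part (a) settles the vertex case for $d\ge5$: by Lemma~\ref{lem:taubounds} and $d=(n-1)/2$,
\begin{equation}\label{eq:vertexdone}
W(G)<d\cdot\frac{n(n+1)}4=\frac{(n-1)n(n+1)}8=W^* .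
\end{equation}

\section{Estimates for the recurrence}\label{sec:estimates}

This section proves Proposition~\ref{prop:tau}. A shift makes the recurrence symmetric. Put $u_i=t_i-\frac12$ and $\delta_i=u_{i+1}-u_i>0$, so that $u_0=\frac12$, $u_1=\sqrt{2d}-\frac12$ and $u_i<d$. The recurrence $(u_{i+1}+\frac12)^2=(u_i-\frac12)^2+2d$ becomes $u_{i+1}^2-u_i^2+u_{i+1}+u_i=2d$, that is,
\begin{equation}\label{eq:rec}
(u_i+u_{i+1})(1+\delta_i)=(2u_i+\delta_i)(1+\delta_i)=(2u_{i+1}-\delta_i)(1+\delta_i)=2d .
\end{equation}
The middle form is increasing in $u_i$ and in $\delta_i$, and $u_i$ increases with $i$, so $\delta_i$ decreases with $i$. Also $\tau_{i+1}-\tau_i=2d-2u_i$.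

To see what to expect, read \eqref{eq:rec} as the differential equation $u(1+u')=d$, or $\frac{u}{d-u}\,u'=1$. Let
\[
\psi(\lambda)=-\ln(1-\lambda)-\lambda=\sum_{j\ge2}\frac{\lambda^j}j\qquad(0\le\lambda<1),
\]
a convex function with $\psi'(\lambda)=\lambda/(1-\lambda)$. The equation says that $d\,\psi(u/d)$ grows at rate $1$, so at time $d/2$ we expect $\psi(u/d)\approx\frac12$. Now
\[
\psi(0.7)=\ln\tfrac{10}3-0.7=0.50397\ldots>\tfrac12 ,
\]
so $u$ should be slightly below $0.7d$, and $0.7^2=0.49<\frac12$. The margin $0.01d^2$ is small for moderate $d$, so the constant term matters, and the discrete error must be bounded by an explicit constant.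

\begin{lemma}\label{lem:u}
Let $d\ge5$ and $r=\lfloor d/2\rfloor$. Then $u_r\le\mu$, where $\mu=0.7d-0.15$ for odd $d$ and $\mu=0.7d+0.06$ for even $d$.
\end{lemma}

\begin{proof}
For $d=5$: $\tau_2=21-2\sqrt{10}<14.68<3.85^2$, so $u_2<3.35=\mu$. For $d=6$: $\tau_2=25-2\sqrt{12}<18.072<4.252^2$, so $\tau_3<3.252^2+12<22.58<4.76^2$ and $u_3<4.26=\mu$. Let $d\ge7$ and $\rho=\sqrt{2d}\ge\sqrt{14}>3.74$.

\emph{Step 1: the exact increment.} Let $S_i=u_i+u_{i+1}\ge S_0=\rho>1$ and $z_i=1/S_i$. By \eqref{eq:rec}, $2d-S_i=\delta_iS_i$ and $2dz_i=1+\delta_i$. Since $u_i=\frac12(S_i-\delta_i)$ and $u_{i+1}=\frac12(S_i+\delta_i)$, we get $d-u_i=\frac12\delta_i(S_i+1)$ and $d-u_{i+1}=\frac12\delta_i(S_i-1)$. With $\operatorname{artanh}z=\frac12\ln\frac{1+z}{1-z}=\sum_{j\ge0}\frac{z^{2j+1}}{2j+1}$,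
\begin{equation}\label{eq:increment}
\begin{split}
d\,\psi\Bigl(\frac{u_{i+1}}d\Bigr)-d\,\psi\Bigl(\frac{u_i}d\Bigr)&=d\ln\frac{d-u_i}{d-u_{i+1}}-\delta_i=2d\operatorname{artanh}z_i-\delta_i\\
&=1+2d(\operatorname{artanh}z_i-z_i).
\end{split}
\end{equation}
The increment is $1$ plus a positive error, and the errors must be summed.

\emph{Step 2: the first step.} Here $z_0=1/\rho$, $u_0/d=\rho^{-2}$ and $d=\rho^2/2$, so
\[
d\,\psi(\rho^{-2})=\sum_{j\ge2}\frac{\rho^{-(2j-2)}}{2j},\qquad 2d\Bigl(\operatorname{artanh}\frac1\rho-\frac1\rho\Bigr)=\sum_{j\ge1}\frac{\rho^{-(2j-1)}}{2j+1}.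
\]
The two series are the even and odd terms of $\alpha=\sum_{m\ge1}\rho^{-m}/(m+2)$, so \eqref{eq:increment} gives $d\,\psi(u_1/d)=1+\alpha$. Each term of $\alpha$ decreases in $\rho$, and at $\rho=\sqrt{14}$,
\[
\alpha\le\frac1{3\rho}+\frac1{4\rho^2}+\frac1{5\rho^3(1-1/\rho)}<0.0892+0.0179+0.0053<0.113 .
\]

\emph{Step 3: the later errors telescope.} For $d\ge7$ we have $u_1\le0.7d-\frac12\le\mu$ because $2d\le0.49d^2$; $\mu\le0.75d-\frac16$ because $0.05d>0.06+\frac16$; and $\mu\le0.71d$ because $0.01d>0.06$. Let $i\ge1$ with $u_i\le\mu$. Then $(2u_i+\frac13)\cdot\frac43\le2d$, so \eqref{eq:rec} forces $\delta_i\ge\frac13$, and hence $1+\delta_i\le4\delta_i$. Next, $S_i=2u_i+\delta_i\ge2u_1+\frac13=2\rho-\frac23>6.81$, so $z_i^2<\frac1{46}$ and $\frac1{3(1-z_i^2)}\le\kappa:=0.35$. Bounding the series by a geometric one and using $2dz_i=1+\delta_i$ and $S_i^2\ge4u_iu_{i+1}$,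
\[
2d(\operatorname{artanh}z_i-z_i)\le\frac{2dz_i^3}{3(1-z_i^2)}\le\kappa\,\frac{4\delta_i}{S_i^2}\le\kappa\,\frac{\delta_i}{u_iu_{i+1}}=\kappa\Bigl(\frac1{u_i}-\frac1{u_{i+1}}\Bigr).
\]
So $f(u)=d\,\psi(u/d)+\kappa/u$ satisfies $f(u_{i+1})-f(u_i)\le1$ for such $i$. Moreover $f$ is increasing on $[u_1,d)$. Indeed $f'(u)=\frac u{d-u}-\frac\kappa{u^2}$ is positive when $u^3>\kappa d$; and $0.14\rho>\frac12$ gives $u_1\ge0.86\rho$, so $u_1^3\ge0.63\rho^3=1.26\rho d>\kappa d$.

\emph{Step 4: comparison.} Suppose $u_r>\mu$, and let $j\le r$ be the first index with $u_j>\mu$; then $j\ge2$. By Steps 2 and 3, $f(\mu)<f(u_j)\le f(u_1)+j-1\le r+\alpha+\kappa/u_1$, that is,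
\begin{equation}\label{eq:contra}
d\,\psi(\mu/d)-r<\alpha+\kappa\Bigl(\frac1{u_1}-\frac1\mu\Bigr).
\end{equation}
For the right side,
\[
\frac1{u_1}=\frac1\rho+\frac{1/2}{\rho(\rho-1/2)}\le\frac1\rho+\frac{0.582}{\rho^2},\qquad\frac1\mu\ge\frac1{0.71d}=\frac2{0.71\rho^2}\ge\frac{2.81}{\rho^2},
\]
so $\frac1{u_1}-\frac1\mu\le y-2.22y^2\le\frac1{8.88}<0.113$ with $y=1/\rho$. The right side of \eqref{eq:contra} is less than $0.113+0.04=0.153$. For the left side, the tangent to $\psi$ at $0.7$ has slope $\frac73$, so $d\,\psi(\mu/d)\ge0.5039d+\frac73(\mu-0.7d)$. For odd $d\ge7$ the left side is at least $0.5039d-0.35-\frac{d-1}2=0.0039d+0.15>0.177$. For even $d\ge8$ it is at least $0.5039d+0.14-\frac d2=0.0039d+0.14>0.171$. Both contradict \eqref{eq:contra}.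
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tau}]
By concavity, (c) follows from $\tau_\ell-\tau_{\ell-1}\ge\beta$. Let $r=\lfloor d/2\rfloor$.

\emph{Odd $d$}, $\ell=r$. We have $\tau_r+\tau_{r+1}=2t_r^2-2t_r+n=2u_r^2+2d+\frac12$ and $\frac{n(n+1)}4=d^2+\frac32d+\frac12$, so (a) says $u_r^2<\frac12d^2-\frac14d$. By Lemma~\ref{lem:u}, $u_r^2\le0.49d^2-0.21d+0.0225$, and the difference $0.01d^2-0.04d-0.0225$ is positive for $d\ge5$. For (b), $\tau_r=(u_r+\frac12)^2\le(0.7d+0.35)^2=0.49d^2+0.49d+0.1225$; subtract from $\frac12d^2+\frac12d$. The resulting bound equals $0.1775$ at $d=5$ and increases with $d$. For (c), if $\delta_{r-1}\le0.4$, then \eqref{eq:rec} gives $2d\le2u_r\cdot1.4\le1.96d-0.42$, which is false. Hence $\tau_r-\tau_{r-1}=2d-2u_r+2\delta_{r-1}\ge0.6d+0.3+0.8$.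

\emph{Even $d$}, $\ell=r-1$, $r\ge3$. Part (a) says $\tau_r<\frac12d^2+\frac34d+\frac14$. We have $\tau_r\le(0.7d+0.56)^2=0.49d^2+0.784d+0.3136$, and the difference $0.01d^2-0.034d-0.0636$ is positive for $d\ge6$. The function $\delta\mapsto(2u_r-\delta)(1+\delta)$ has derivative $2u_r-1-2\delta$, which is positive for $0\le\delta\le0.42$ because $u_r>u_1\ge\sqrt{12}-\frac12>2$. So $\delta_{r-1}\le0.42$ would give $2d\le(2u_r-0.42)\cdot1.42\le1.988d-0.426$, which is false. Hence $\delta_{r-2}\ge\delta_{r-1}>0.42$, $u_{r-1}\le0.7d-0.36$ and $u_{r-2}\le0.7d-0.78$. Then $\tau_\ell\le(0.7d+0.14)^2=0.49d^2+0.196d+0.0196$, which gives (b), and $\tau_\ell-\tau_{\ell-1}=2d-2u_{r-2}\ge0.6d+1.56$.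
\end{proof}

\section{The block case for $d\ge5$}\label{sec:block}

Let $d\ge5$, so $n\ge11$, and let $B$ be as in the block case with $p=n-k\ge1$. We show $W(G)<W^*$. Small blocks can be listed, and for them we bound $D$ directly; for large blocks we use \eqref{eq:DQ} and bound $Q$.

\subsection*{Blocks with at most five vertices}

Since $\tau_{h(u)}\le\tau_\ell=\frac{n^2-1}8-\omega$, Lemma~\ref{lem:taubounds} gives
\begin{equation}\label{eq:smallk}
W(G)\le D+(n-k)\tau_\ell=W^*+\Bigl(D-\frac{kn^2}8\Bigr)+\frac k8-(n-k)\,\omega .
\end{equation}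
For $k\le5$ we have $\frac k{8(n-k)}\le\frac5{48}<0.1775\le\omega$, that is,
\begin{equation}\label{eq:slack}
\frac{kn^2}8+(n-k)\tau_\ell<W^* .
\end{equation}
So $D\le kn^2/8$ suffices. For a partition of $B$ into two parts of total weights $A$ and $n-A$, the sum of $w_aw_b$ over the separated pairs is $A(n-A)\le n^2/4$. Whenever distances are bounded by a combination of such cuts, we get a bound on $D$.

\begin{lemma}\label{lem:cycle}
A $2$-connected graph $B$ on at least $4$ vertices has a cycle of length at least $4$.
\end{lemma}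

\begin{proof}
All degrees are at least $2$, so $B$ has a cycle; suppose it is a triangle $abc$. By connectivity some vertex $v$ outside it is adjacent to one of its vertices, say $a$. The graph $B-a$ is connected, so it contains a path from $v$ to $\{b,c\}$; say the path first meets $\{b,c\}$ in $b$. Continuing along $b,c,a,v$ closes a cycle through the four vertices $v,b,c,a$.
\end{proof}

If $k=3$, then $B$ is a triangle and $D=\sum w_aw_b\le n^2/3\le3n^2/8$.

If $k=4$, then $B$ has a spanning cycle $1234$, and distances in $B$ are at most distances on this cycle. Of the two cuts $\{1,2\}\,|\,\{3,4\}$ and $\{2,3\}\,|\,\{4,1\}$, one separates each adjacent pair and both separate each opposite pair. So $D\le2\cdot n^2/4=4n^2/8$.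

If $k=5$ and $B$ has a spanning cycle, consider the five cuts that separate two consecutive vertices of the cycle from the other three. Such a cut separates $a$ from $b$ when its two-element part contains exactly one of them; this happens for two cuts if $a,b$ are consecutive and for four cuts otherwise. So the cycle distance is half the number of separating cuts, and $D\le\frac12\cdot5\cdot n^2/4=5n^2/8$.

It remains to treat $k=5$ when $B$ has no $5$-cycle. By Lemma~\ref{lem:cycle}, $B$ has a $4$-cycle. The fifth vertex has at least two neighbors on it, no two of them consecutive, so it is joined to two opposite vertices $x,y$. Thus $B$ contains $K_{2,3}$ with parts $\{x,y\}$ and $\{1,2,3\}$. If two vertices $i,j\in\{1,2,3\}$ were adjacent and $l$ is the third, then $i\,j\,x\,l\,y\,i$ would be a $5$-cycle; so $1,2,3$ are pairwise at distance exactly $2$. The bound $D\le5n^2/8$ cannot be expected here: with $w_1,w_2,w_3$ near $n/3$, these three pairs alone give about $2n^2/3$. Let $A=w_1+w_2+w_3$ and $A'=n-A=w_x+w_y$. Since $2w_xw_y\le A'^2/2$ and $A'^2/2+AA'=(n^2-A^2)/2$,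
\begin{equation}\label{eq:K23}
D\le\frac{A'^2}2+AA'+2\sum_{i<j}w_iw_j=\frac{n^2}2+\sum_{i<j}w_iw_j-\frac12\sum_iw_i^2 ,
\end{equation}
with $i,j\in\{1,2,3\}$.

\emph{Even $d$.} The slack $\omega$ is large enough to absorb the excess. The last two terms of \eqref{eq:K23} equal $\frac12A^2-\sum w_i^2\le\frac12A^2-\frac13A^2\le\frac16n^2$, so $D-\frac58n^2\le\frac1{24}n^2$. By \eqref{eq:smallk} we need $(n-5)\omega>\frac58+\frac{n^2}{24}=\frac16d^2+\frac16d+\frac23$. For $d\ge6$ the right side is at most $(\frac16+\frac1{36}+\frac1{54})d^2<0.22d^2$, while $n-5=2d-4\ge\frac43d$ and $\omega\ge0.3d$ make the left side at least $0.4d^2$.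

\emph{Odd $d$}, $d=2\ell+1$. Now $\omega$ may be small, and we use the heights. By \eqref{eq:feet}, two of the branches at $1,2,3$ that contain outer vertices have heights summing to at most $d-2=2\ell-1$, so at most one of the three has height $\ell$. Relabel so that all outer vertices in the branches at $2$ and $3$ have $h(u)\le\ell-1$. There are $v-2$ of them, where $v=w_2+w_3\ge2$. With $\beta_0=0.3n=0.6d+0.3\le\beta$, Proposition~\ref{prop:tau}(c) gives $\sum_u\tau_{h(u)}\le(n-5)\tau_\ell-\beta_0(v-2)$. The last two terms of \eqref{eq:K23} equal $w_1v-\frac12w_1^2-\frac12(w_2-w_3)^2$. Hence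
\[
W(G)\le\frac{n^2}2+\gamma+(n-5)\tau_\ell,\qquad\gamma=(w_1-\beta_0)v-\tfrac12w_1^2+2\beta_0 .
\]
If $w_1\le\beta_0$, then $v\ge2$ gives $\gamma\le2w_1-\frac12w_1^2\le2<n^2/8$. If $w_1>\beta_0$, then $v\le n-w_1$ gives
\[
\gamma\le(n+\beta_0)w_1-\tfrac32w_1^2-n\beta_0+2\beta_0\le\tfrac16(n+\beta_0)^2-n\beta_0+2\beta_0=\bigl(\tfrac{1.69}6-0.3\bigr)n^2+0.6n ,
\]
which is less than $0.6n<n^2/8$. So $W(G)<\frac58n^2+(n-5)\tau_\ell<W^*$ by \eqref{eq:slack}.

\subsection*{Blocks with at least six vertices: the room available}

Let $k\ge6$. Put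
\[
\Phi=\sum_{u\in U}\tau_{h(u)}+Q,\qquad R=W^*-\Bigl(n-\frac k2\Bigr)\Bigl\lfloor\frac{k^2}4\Bigr\rfloor .
\]
By Lemma~\ref{lem:taubounds} and \eqref{eq:DQ} it suffices to prove $\Phi<R$. We have $n-\frac k2=\frac{n+p}2$ and $(n+p)(n-p)^2=n^3-n^2p-np^2+p^3$. For even $k$ this gives $8R=n^2p+p^2(n-p)-n$; divide by $8p$ and use $\frac np=\frac kp+1$. For odd $k$ the floor adds $\frac{n+p}8$ to $R$, that is, $\frac k{8p}+\frac14$ to $R/p$. Therefore
\begin{equation}\label{eq:room}
\frac Rp=\tau_\ell+\omega+\frac k8\Bigl(p-\frac1p\Bigr)\ \ (k\text{ even}),\qquad\frac Rp=\tau_\ell+\omega+\frac{pk}8+\frac14\ \ (k\text{ odd}).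
\end{equation}

The first bound on $Q$ comes from the diameter. Let $\varepsilon(u)=\ell-h(u)\ge0$ and $\eta=\frac d2-\ell$, so $\eta=\frac12$ for odd $d$ and $\eta=1$ for even $d$. Then $d-h(u)-h(v)=(\eta+\varepsilon(u))+(\eta+\varepsilon(v))$, and \eqref{eq:feet} and Proposition~\ref{prop:tau}(c) give
\begin{equation}\label{eq:trade}
Q\le(p-1)\sum_{u\in U}\bigl(\eta+\varepsilon(u)\bigr),\qquad\sum_{u\in U}\tau_{h(u)}\le p\,\tau_\ell-\beta\sum_{u\in U}\varepsilon(u).
\end{equation}
Each unit of $\varepsilon(u)$ costs $p-1$ and saves $\beta$.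

\subsection*{Few outer vertices: $p-1<\beta$}

The saving exceeds the cost, so \eqref{eq:trade} gives $\Phi/p\le\tau_\ell+(p-1)\eta$. Since $k\ge6$ and $p-\frac1p\ge p-1$, both formulas in \eqref{eq:room} give $R/p\ge\tau_\ell+\omega+\frac34(p-1)$. For odd $d$, $\eta=\frac12<\frac34$ and $\omega>0$, so $\Phi<R$. For even $d$ we need $\frac14(p-1)<\omega$, and indeed $\frac14(p-1)<\frac14\beta=0.15d+0.39<0.3d\le\omega$.

\subsection*{Many outer vertices: $p-1\ge\beta$}

Now the cost exceeds the saving. We use the first bound in \eqref{eq:trade} only with weight $\beta/(p-1)$, so that the terms $\varepsilon(u)$ cancel, and for the remaining weight we need a bound $Q\le\binom p2M$ that depends on $B$ alone. This leads to a term $\frac12(p-1-\beta)M$ in $\Phi/p$, to be compared with $\omega+pk/8$. The bound $M=k/2$ from Lemma~\ref{lem:layers}(b) is too weak: for $k\approx0.4d$ it gives about $0.1d^2$, against $0.08d^2$ plus our bound $0.01d^2+O(d)$ for $\omega$. But many points of $B$ cannot be pairwise antipodal, and already triples show this.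

\begin{lemma}\label{lem:triple}
Let $B$ be a $2$-connected graph with $k$ vertices and let $x,y,z\in V(B)$, not necessarily distinct. Then $P=d_B(x,y)+d_B(y,z)+d_B(z,x)$ is at most $k$ if $k$ is even and at most $k+1$ if $k$ is odd.
\end{lemma}

\begin{proof}
We pack three disjoint balls and count them by layers. Let $r_x=\frac P2-d_B(y,z)$, $r_y=\frac P2-d_B(z,x)$, $r_z=\frac P2-d_B(x,y)$. These numbers are nonnegative by the triangle inequality, they sum to $\frac P2$, and any two of them sum to the distance between the corresponding vertices. If one of them is $0$, then $P$ is twice a distance, and $P\le k$ by Lemma~\ref{lem:layers}(b). So let all three be positive. Then $r_x<d_B(x,y)\le\operatorname{ecc}_B(x)$, and likewise for $y$ and $z$, so Lemma~\ref{lem:layers}(a) applies to every layer around $x$ at distance $i$ with $1\le i\le r_x$. The sets $O_x=\{v:d_B(v,x)<r_x\}$, $O_y$, $O_z$ are disjoint, since $v\in O_x\cap O_y$ would give $d_B(x,y)<r_x+r_y$.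

If $P$ is odd, the radii are halves of odd integers, and $|O_x|\ge1+2(r_x-\frac12)=2r_x$; adding the three bounds gives $k\ge P$. If $P$ is even, the radii are positive integers and $|O_x|\ge1+2(r_x-1)=2r_x-1$. The layer at distance exactly $r_x$ from $x$ has at least two vertices. It misses $O_x$, and it misses $O_y$ because a common vertex would give $d_B(x,y)<r_x+r_y$; the same holds for $O_z$. So $k\ge(P-3)+2=P-1$. Thus $P\le k+1$, and $P=k+1$ is possible only for even $P$, that is, for odd $k$.
\end{proof}

Both bounds are attained: by three equally spaced vertices of $C_6$, and by the part of size three in $K_{2,3}$.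

Since $\beta>4$, we have $p\ge3$. Apply Lemma~\ref{lem:triple} to $\pi(u),\pi(v),\pi(w)$ for each of the $\binom p3$ triples of outer vertices. Each pair lies in $p-2$ triples, so $(p-2)Q\le\binom p3\cdot3M$, that is,
\[
Q\le\binom p2M,\qquad M=\frac k3\ \ (k\text{ even}),\qquad M=\frac{k+1}3\ \ (k\text{ odd}).
\]
Take $\theta=\beta/(p-1)\le1$ times the first bound in \eqref{eq:trade} plus $1-\theta$ times this bound:
\[
Q\le\beta p\,\eta+\beta\sum_{u\in U}\varepsilon(u)+\frac{p\,(p-1-\beta)}2M,\qquad\text{so}\qquad\frac\Phi p\le\tau_\ell+\beta\eta+\frac{p-1-\beta}2M .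
\]
Compare with \eqref{eq:room} and multiply by $24$. For odd $k$ we need $24\beta\eta+4(p-1-\beta)(k+1)<24\omega+3pk+6$. For even $k$ we need $24\beta\eta+4(p-1-\beta)k<24\omega+3pk-3k/p$, where $3k/p\le k$. So $\Phi<R$ follows from
\begin{align*}
k\text{ odd}:&\qquad p(k+4)<4k+10+4\beta(k+1-6\eta)+24\omega,\\
k\text{ even}:&\qquad pk<3k+4\beta(k-6\eta)+24\omega .
\end{align*}
With $p=2d+1-k$ the left sides are $2dk+8d-k^2-3k+4$ and $2dk+k-k^2$. On the right, Proposition~\ref{prop:tau} gives
\[
\begin{array}{lllll}
d\text{ odd}:&6\eta=3,&4\beta=2.4d+4.4,&24\omega\ge0.24d^2+0.24d-2.94,\\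
d\text{ even}:&6\eta=6,&4\beta=2.4d+6.24,&24\omega\ge0.24d^2+7.296d-0.4704.
\end{array}
\]
Hence the right side minus the left side is at least
\[
\begin{array}{ll}
d\text{ odd},\ k\text{ odd}:&0.24d^2+(0.4k-12.56)d+k^2+11.4k-5.74,\\
d\text{ odd},\ k\text{ even}:&0.24d^2+(0.4k-6.96)d+k^2+6.4k-16.14,\\
d\text{ even},\ k\text{ odd}:&0.24d^2+(0.4k-12.704)d+k^2+13.24k-25.6704,\\
d\text{ even},\ k\text{ even}:&0.24d^2+(0.4k-7.104)d+k^2+8.24k-37.9104.
\end{array}
\]
Each expression increases with $k$, so it suffices to take $k=7$ for odd $k$ and $k=6$ for even $k$. The expression then has the form $0.24d^2-c_1d+c_0$, and it is positive for all real $d$ if $c_1^2<0.96\,c_0$: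
\[
\begin{array}{l|cc|cc}
&c_1&c_0&c_1^2&0.96\,c_0\\ \hline
d\text{ odd},\ k=7&9.76&123.06&<95.3&>118.1\\
d\text{ odd},\ k=6&4.56&58.26&<20.8&>55.9\\
d\text{ even},\ k=7&9.904&116.0096&<98.1&>111.3\\
d\text{ even},\ k=6&4.704&47.5296&<22.2&>45.6
\end{array}
\]
So $\Phi<R$ in all four cases. The condition $k\ge6$ is used here: for odd $d$ and $k=5$ the same expression has $c_1=10.56$ and $c_0=76.26$, so $c_1^2>0.96\,c_0$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The cases $d=3,4$ are in Section~\ref{sec:small}. Let $d\ge5$ and apply Proposition~\ref{prop:dichotomy}. In the vertex case $W(G)<W^*$ by \eqref{eq:vertexdone}. In the block case with $p\ge1$, $W(G)<W^*$ by the present section. In the block case with $p=0$, Proposition~\ref{prop:2conn} gives $W(G)\le W^*$ with equality if and only if $G=C_{2d+1}$.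
\end{proof}

\begin{thebibliography}{1}

\bibitem{PR}
Dinesh Pandey and Peruvemba Sundaram Ravi,
\emph{On a conjecture of DeLaVi\~na and Waller},
arXiv:2605.24855 (2026).

\end{thebibliography}
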